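# Character degree graphs of diameter three: many primes joined across in nilpotency class three

Throughout, $\mathrm{Irr}(X)$ is the set of irreducible complex characters of a finite group $X$, $\mathrm{cd}(X)=\{\chi(1):\chi\in\mathrm{Irr}(X)\}$, and $\pi(x)$ is the set of primes dividing the positive integer $x$. If $N\trianglelefteq X$ and $\theta\in\mathrm{Irr}(N)$, the characters of $X$ *over* $\theta$ are the $\chi\in\mathrm{Irr}(X)$ with $\theta$ a constituent of $\chi_N$.

## 1. A group of order 1344 and its degrees

Let $F=\mathrm{GF}(8)$ and $\sigma:x\mapsto x^2$. Put $B=\langle\sigma\rangle$ (order $3$), $C=F^*$ (order $7$) and $H=C\rtimes B$ (order $21$). Let $P$ be the set $F^2$ with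
$$(a,b)(a',b')=(a+a',\;b+b'+aa'^2).$$
The map $(a,a')\mapsto aa'^2$ is additive in each variable, so this is associative, and $P$ is a group of order $64$. The group $H$ acts by automorphisms: $t\in C$ sends $(a,b)$ to $(ta,t^3b)$, since $(ta)(ta')^2=t^3aa'^2$, and $\sigma$ acts on both coordinates. Let $G=P\rtimes H$, of order $64\cdot 21=1344$. We compute $\mathrm{cd}(G)$ by hand, using four textbook facts.

* **Clifford.** If $N\trianglelefteq X$, $\theta\in\mathrm{Irr}(N)$ and $T$ is the stabilizer (inertia group) of $\theta$ in $X$, then induction is a bijection from the characters of $T$ over $\theta$ to the characters of $X$ over $\theta$.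
* **Gallagher.** If in addition $\theta$ extends to $\hat\theta\in\mathrm{Irr}(T)$, the characters of $T$ over $\theta$ are the $\hat\theta\psi$ with $\psi\in\mathrm{Irr}(T/N)$, all distinct.
* **Coprime extension.** If $\theta$ is $T$-invariant and $\gcd(|N|,|T:N|)=1$, then $\theta$ extends to $T$ (Isaacs, *Character Theory of Finite Groups*, Cor. 8.16).
* **Itô.** If $A$ is an abelian normal subgroup of $X$, every degree of $X$ divides $|X:A|$.

The first three combine as follows. Suppose $G=P\rtimes H$ with $\gcd(|P|,|H|)=1$, and let $\theta\in\mathrm{Irr}(P)$ have stabilizer $I_H(\theta)$ in $H$. The stabilizer of $\theta$ in $G$ is $P\,I_H(\theta)$, and so the degrees of $G$ over $\theta$ are exactly the numbers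
$$\theta(1)\,|H:I_H(\theta)|\,\psi(1),\qquad \psi\in\mathrm{Irr}(I_H(\theta)).\tag{1}$$

We also need the characters of $(F,+)$. Let $\mathrm{Tr}$ be the trace to the prime field and $\varepsilon$ a nontrivial character of the prime field. The trace form is nondegenerate, so the characters of $(F,+)$ are $\lambda_c(x)=\varepsilon(\mathrm{Tr}(cx))$, one for each $c\in F$. With $(h\cdot\lambda)(x)=\lambda(h^{-1}x)$, an automorphism $\tau\in B$ sends $\lambda_c$ to $\lambda_{\tau(c)}$. If $t$ acts on a copy of $F$ as multiplication by $t^w$ (we say the copy has *weight* $w$), then $t$ sends $\lambda_c$ to $\lambda_{ct^{-w}}$.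

Now to our group. Put $P_2=\{(0,b)\}$, a central subgroup. Its weight is $3$, and $P/P_2\cong F$ has weight $1$. We sort $\theta\in\mathrm{Irr}(P)$ by the layer it sees.

*Over $\theta=1_P$.* We get $\mathrm{cd}(H)$. Degrees divide $|H:C|=3$. A faithful $\mu\in\mathrm{Irr}(C)$ is moved by $\sigma$ and $\sigma^2$, as $7$ divides neither $2-1$ nor $4-1$, so it induces irreducibly. Thus $H$ has two characters of degree $3$ and three of degree $1$ (check: $3+2\cdot 9=21$).

*Over $1\ne\theta\in\mathrm{Irr}(P/P_2)$.* $C$ permutes the seven nontrivial $\lambda_c$ regularly, and $\lambda_1$ is fixed by $B$. So $I_H(\lambda_1)=B$ and (1) gives three characters of degree $7$.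

*Over $\theta$ lying over $1\neq\lambda\in\mathrm{Irr}(P_2)$.* Since $t\mapsto t^3$ is bijective on $C$, we may take $\lambda=\lambda_1$, with stabilizer $B$. The commutator of $(a,b)$ and $(a',b')$ is $(0,aa'^2-a'a^2)$, and
$$\mathrm{Tr}(aa'^2-a'a^2)=\mathrm{Tr}\bigl(a\,(a'^2-a'^4)\bigr),$$
because $\mathrm{Tr}(a'a^2)=\mathrm{Tr}(\sigma^{-1}(a')a)=\mathrm{Tr}(a'^4a)$. This vanishes for all $a$ exactly when $a'^2=a'^4$, that is, $a'\in\{0,1\}$. So the center of $P/\ker\lambda$ is $Y/\ker\lambda$ with $Y=\{(a,b):a\in\{0,1\}\}$. If $x\notin Y$, pick $y$ with $\lambda([x,y])\ne1$; then $\theta(x)=\theta(x^y)=\theta(x[x,y])=\theta(x)\lambda([x,y])$ forces $\theta(x)=0$. On $Y$ we have $\theta_Y=\theta(1)\nu$ with $\nu$ linear, so $\theta(1)^2=|P:Y|=4$ and $\theta(1)=2$. There are two choices of $\nu$, each determining one $\theta$. Also $B$ fixes $\nu$, because $B$ has order $3$ and acts trivially on $Y/P_2$ and on $P_2/\ker\lambda$, hence on the $2$-group $Y/\ker\lambda$ (Lemma 1 below). So $I_H(\theta)=B$, and the degree is $2\cdot 7=14$. The two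 $\theta$ over $\lambda$ give six characters of degree $14$.

Check: $3\cdot1+2\cdot 9+3\cdot49+6\cdot196=3+18+147+1176=1344$. Hence $\mathrm{cd}(G)=\{1,3,7,14\}$.

**Lemma 1.** Let $\tau$ be an automorphism of a finite $p$-group $X$ whose order $s$ is prime to $p$, and let $N\trianglelefteq X$ be $\tau$-invariant. If $\tau$ is trivial on $N$ and on $X/N$, then $\tau=1$.

*Proof.* For $x\in X$ write $\tau(x)=xz$ with $z\in N$. As $\tau(z)=z$, we get $\tau^i(x)=xz^i$. With $i=s$ this gives $z^s=1$, and $z$ has $p$-power order, so $z=1$. $\blacksquare$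

Draw a graph: the vertices are the primes $2,3,7$ dividing some degree, and two primes are joined if their product divides a degree. Then $2$ and $7$ are joined (degree $14$) and $3$ is isolated. On one side sits $\pi(|B|)$; on the other, the prime of $P$ together with $\pi(|C|)$. Here $P$ has class $2$. If we make $P$ more complicated, when do edges cross between the two sides, and how many primes of the small side can take part?

## 2. The four parts of a graph of diameter three

**Definition.** The *character degree graph* $\Delta(G)$ has as vertices the primes dividing some element of $\mathrm{cd}(G)$; distinct $p,q$ are adjacent if $pq$ divides some element of $\mathrm{cd}(G)$.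

The *diameter* of a connected graph is the largest distance between two vertices. A disconnected graph does not have diameter $3$.

**Known facts.** Let $G$ be solvable with $\Delta(G)$ of diameter $3$. Then $G$ has a unique non-abelian Sylow subgroup $P$, and it is normal. Put $\gamma_3(P)=[P',P]$. The graph $\Delta(G/\gamma_3(P))$ is a disconnected subgraph of $\Delta(G)$ with the same vertex set, and its two connected components $\pi_0,\pi_1$ are complete. The notation is chosen so that the prime $p$ dividing $|P|$ lies in $\pi_1$. It is also known that $|\pi_1|\ge2^{|\pi_0|}$.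

**Definition.** Write $\Delta=\Delta(G)$. Let $\alpha_\Delta\subseteq\pi_0$ be the set of vertices of $\pi_0$ adjacent to no vertex of $\pi_1$, and $\delta_\Delta\subseteq\pi_1$ the set of vertices of $\pi_1$ adjacent to no vertex of $\pi_0$. Put $\beta_\Delta=\pi_0\setminus\alpha_\Delta$ and $\gamma_\Delta=\pi_1\setminus\delta_\Delta$.

For instance, Section 8 constructs a group with $\pi_0=\{3,5\}$ and $\pi_1=\{53\}\cup\pi(v)$, where $v=(53^{15}-1)/52$. There the cross edges join $5$ to every vertex of $\pi_1$ except $11$, so $\alpha_\Delta=\{3\}$, $\beta_\Delta=\{5\}$, $\delta_\Delta=\{11\}$, and $3$ and $11$ are at distance $3$.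

If $P$ had class at most $2$, then $\gamma_3(P)=1$ and $\Delta(G)=\Delta(G/\gamma_3(P))$ would be disconnected. So diameter $3$ needs class at least $3$. The question is whether the class controls $|\beta_\Delta|$.

**Question.** Let $G$ be a solvable group such that $\Delta(G)$ has diameter $3$. Is it true that $|\beta_\Delta|$ is at most the number of primes less than the nilpotency class of the non-abelian normal Sylow subgroup of $G$?

It is posed by Silvio Dolfi, Roghayeh Hafezieh and Pablo Spiga in "On the structure of the character degree graphs having diameter three", arXiv:2402.19335 (2024). In class $3$ the only prime available is $2$, so the statement would say $|\beta_\Delta|\le1$. The answer is **no**, already in class $3$, and in fact $|\beta_\Delta|$ is not bounded by any function of the class.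

To state the results, let $p$ be an odd prime and $n>1$ an odd integer, and put
$$q=p^n,\qquad v=\frac{q-1}{p-1},\qquad k=\gcd(p+2,v),\qquad m_0=\text{the multiplicative order of }p\bmod k$$
(with $m_0=1$ if $k=1$). Since $k\mid p^n-1$, we have $m_0\mid n$. The standing assumption is
$$\gcd(n,\;p(q-1))=1.\tag{$\ast$}$$

**Theorem A.** Under $(\ast)$ there is a solvable group $G=G_{p,n}$ with a normal non-abelian Sylow $p$-subgroup $P$ of class exactly $3$ such that:

* $\mathrm{cd}(G/\gamma_3(P))$ consists of some divisors of $n$ (including $1$ and $n$), together with $v$ and $p^{(n-1)/2}v$;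
* the other degrees of $G$ are $p^n\frac vk j$ for $j\in J$, where $J$ is a set of divisors of $n$ with $1,m_0\in J$ and $\pi(j)\subseteq\pi(m_0)$ for all $j\in J$.

Hence $\Delta(G)$ consists of the two complete graphs on $\pi_0=\pi(n)$ and $\pi_1=\{p\}\cup\pi(v)$ (which are disjoint), plus exactly the edges joining each vertex of $\pi(m_0)$ to each vertex of $\{p\}\cup\pi(v/k)$. It has diameter $3$ if and only if $m_0>1$, $\pi(n)\neq\pi(m_0)$ and $\pi(v)\ne\pi(v/k)$. In that case
$$\beta_\Delta=\pi(m_0),\quad\alpha_\Delta=\pi(n)\setminus\pi(m_0),\quad\gamma_\Delta=\{p\}\cup\pi(v/k),\quad\delta_\Delta=\pi(v)\setminus\pi(v/k).$$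

**Corollary B.** For $p=6287$, $n=165$: $\Delta(G)$ has diameter $3$, $P$ has class $3$, $\beta_\Delta=\{3,5\}$, $\alpha_\Delta=\{11\}$, $\delta_\Delta=\{331\}$. The only prime less than $3$ is $2$, so $|\beta_\Delta|=2>1$.

**Theorem C.** For any disjoint non-empty finite sets $\mathcal A,\mathcal B$ of odd primes there are infinitely many primes $p$ for which there is a solvable group $G$ with $\Delta(G)$ of diameter $3$, normal non-abelian Sylow $p$-subgroup of class $3$, $\alpha_\Delta=\mathcal A$, $\beta_\Delta=\mathcal B$ and $|\delta_\Delta|=1$. Thus every pair $(|\alpha_\Delta|,|\beta_\Delta|)$ of positive integers occurs in class $3$, and no function of the class bounds $|\beta_\Delta|$.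

## 3. A layer of weight $p+2$ with a kernel

Replace $8$ by $q=p^n$, and let $C\le F^*$ have order $v$. In Section 1 the layers had weights $1$ and $1+p$, and on each of them $C$ acted semiregularly on nontrivial characters. The stabilizer was then a conjugate of the abelian group $B$, and no prime of $n=|B|$ entered the degree.

In a third layer, obtained by commuting the second with the first, the weight is $(1+p)+1=p+2$. Suppose it is a copy of $F$. The stabilizer in $H=C\rtimes B$ of its character $\lambda_1$ is $KB$, where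
$$K=\{t\in C:t^{p+2}=1\},\qquad |K|=\gcd(p+2,v)=k.$$
If $k=1$, this is $B$ again and no edge crosses. If $k>1$, then $\sigma$ acts on the cyclic group $K$ as $x\mapsto x^p$, so a faithful character of $K$ has exactly $m_0$ conjugates under $B$, and $KB$ has an irreducible character of degree $m_0$. By (1), one single degree of $G$ is divisible by $\frac vk m_0$.

So one layer joins *all* primes of $m_0$ across at once. The number of primes dividing the order of $p$ modulo $k$ has nothing to do with the nilpotency class. The primes of $n$ outside $m_0$ should make up $\alpha_\Delta$, and the primes lost in passing from $v$ to $v/k$ should make up $\delta_\Delta$. It remains to build a $p$-group with exactly these three layers, to control *all* degrees over the third layer, and to solve the arithmetic.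

## 4. The arithmetic of $(\ast)$

**Lemma 2.** Assume $(\ast)$, let $F=\mathrm{GF}(q)$ and let $C\le F^*$ be the subgroup of order $v$. Then:

1. $\gcd(v,p-1)=1$ and $F^*=C\times\mathbb F_p^*$;
2. $\gcd(p+1,v)=1$, so $t\mapsto t^{1+p}$ is a bijection of $C$;
3. $p\nmid v$ and $\gcd(n,pv)=1$.

*Proof.* We have $v=1+p+\dots+p^{n-1}$. Modulo $p-1$ this is $n$, so $\gcd(v,p-1)=\gcd(n,p-1)$, which is $1$ by $(\ast)$. The cyclic group $F^*$ has order $v(p-1)$, a product of coprime factors, which gives the decomposition. Modulo $p+1$, $v\equiv\sum_{i<n}(-1)^i=1$ since $n$ is odd. Modulo $p$, $v\equiv1$. Finally $v\mid q-1$, so $\gcd(n,pv)=1$ by $(\ast)$. $\blacksquare$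

From now on assume $(\ast)$, let $\sigma:x\mapsto x^p$ on $F$, $B=\mathrm{Gal}(F/\mathbb F_p)=\langle\sigma\rangle\cong C_n$, $H=C\rtimes B$, and let $\mathrm{Tr}:F\to\mathbb F_p$, $\varepsilon$ and $\lambda_c$ be as in Section 1.

## 5. Unitriangular matrices and the group $P$

If we simply write down the law with third coordinate $c+c'+ba'$, associativity fails: the two bracketings of a triple product differ by $aa'^pa''$. Matrices repair this. Consider the set $U$ of all
$$\begin{pmatrix}1&a&b&e\\0&1&a^p&d\\0&0&1&a\\0&0&0&1\end{pmatrix},\qquad a,b,d,e\in F.$$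
It is closed under multiplication because $a\mapsto a^p$ is additive, so it is a group of order $q^4$. Conjugation by $D_t=\mathrm{diag}(t^{2+p},t^{1+p},t,1)$ scales $a,b,d,e$ by $t,t^{1+p},t^{1+p},t^{2+p}$, and $B$ acts on entries, so $H$ acts on $U$.

Why not use $U$ itself? In a product, the coordinates become $b+b'+aa'^p$ and $d+d'+a^pa'$. Since $(a+a')^{1+p}=a^{1+p}+aa'^p+a^pa'+a'^{1+p}$, the map
$$U\to F,\qquad (a,b,d,e)\mapsto b+d-a^{1+p}$$
is a homomorphism. Together with $a$ it gives an $H$-equivariant homomorphism of $U$ onto $F\times F$, with weights $1$ and $1+p$. Take the linear character $(\lambda_1,\lambda_c)$ of $F\times F$ with $c$ in no proper subfield of $F$. The stabilizer of $\lambda_1$ is $B$, and no nontrivial element of $B$ fixes $c$, so the stabilizer in $H$ is trivial. As $|U|$ is prime to $|H|=vn$, (1) gives the degree $vn$ for $U\rtimes H$. Then the vertices in $\pi(n)\cup\pi(v)$ are pairwise adjacent. The only other possible vertex is $p$, and if $p$ has a neighbor it is within distance $2$ of everything; so diameter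 $3$ is impossible. The surplus quotient is the trouble, and the remedy is to pass to the kernel of the homomorphism above, that is, to impose $d=a^{1+p}-b$.

**The group $P$.** With $d=a^{1+p}-b$, the corner entry of a product is $e+e'+ba'-ab'+aa'^{1+p}$. Putting $c=\tfrac12(e+ab)$, which is possible since $p$ is odd, removes the term $-ab'$. So let
$$M(a,b,c)=\begin{pmatrix}1&a&b&2c-ab\\0&1&a^p&a^{1+p}-b\\0&0&1&a\\0&0&0&1\end{pmatrix},\qquad P=\{M(a,b,c):a,b,c\in F\}.$$
We write $(a,b,c)$ for $M(a,b,c)$; this is faithful since $2\neq0$, so $|P|=q^3$.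

**Lemma 3.** $P$ is a group, with multiplication
$$(a,b,c)(a',b',c')=\bigl(a+a',\ b+b'+aa'^p,\ c+c'+ba'+\varphi(a,a')\bigr),\quad \varphi(a,a')=\tfrac12a^2a'^p+a\,a'^{1+p}.\tag{2}$$
For $t\in C$ and $\tau\in B$ the maps
$$t:(a,b,c)\mapsto(ta,\,t^{1+p}b,\,t^{2+p}c),\qquad\tau:(a,b,c)\mapsto(\tau a,\tau b,\tau c)$$
are automorphisms of $P$, and they define a faithful action of $H$.

*Proof.* Let $(a'',b'',c'')$ denote the right side of (2). We compare $M(a,b,c)M(a',b',c')$ with $M(a'',b'',c'')$. The entries $(1,2),(2,3),(3,4),(1,3)$ agree at once. The $(2,4)$ entry of the product is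
$$a'^{1+p}-b'+a^pa'+a^{1+p}-b=(a+a')^{1+p}-(b+b'+aa'^p)=a''^{1+p}-b''.$$
The $(1,4)$ entry of the product is
$$(2c'-a'b')+a(a'^{1+p}-b')+ba'+(2c-ab).$$
On the other side, $2c''-a''b''$ equals
$$2c+2c'+2ba'+a^2a'^p+2aa'^{1+p}-(a+a')(b+b'+aa'^p),$$
and expanding the last product, the terms $a^2a'^p$ cancel, one copy of $aa'^{1+p}$ and one of $ba'$ cancel, and what is left is $2c+2c'+ba'+aa'^{1+p}-ab-ab'-a'b'$. The two agree. So $P$ is a finite non-empty set of invertible matrices closed under multiplication, hence a group.

Conjugation by $D_t$ sends $M(a,b,c)$ to $M(ta,t^{1+p}b,t^{2+p}c)$: for instance the $(2,4)$ entry becomes $t^{1+p}(a^{1+p}-b)$, and the corner becomes $t^{2+p}(2c-ab)=2t^{2+p}c-(ta)(t^{1+p}b)$. Applying $\tau$ to all entries sends $M(a,b,c)$ to $M(\tau a,\tau b,\tau c)$. Both are automorphisms, and $\tau\,t\,\tau^{-1}$ acts as $\tau(t)\in C$, so $H=C\rtimes B$ acts. The element $t\tau$ acts on the first coordinate as $a\mapsto t\tau(a)$; if this is the identity, $a=1$ gives $t=1$ and then $\tau=1$. $\blacksquare$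

Let $G=P\rtimes H$. It is solvable. By Lemma 2, $p\nmid vn=|H|$, so $P$ is a normal Sylow $p$-subgroup, and (1) applies.

**Layers and commutators.** Put $P_2=\{(0,b,c)\}$ and $P_3=\{(0,0,c)\}$. They are the kernels of the homomorphisms $(a,b,c)\mapsto a$ and $(a,b,c)\mapsto(a,b)$, the latter onto pairs with the law of the first two coordinates of (2). So both are normal. From (2), $P_2$ is abelian with coordinatewise addition, and $P_3$ is central because $\varphi(0,a')=\varphi(a,0)=0$. The layers $P/P_2,\ P_2/P_3,\ P_3$ are copies of $F$ of weights $1,\ 1+p,\ 2+p$.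

Let $[g,g']=g^{-1}g'^{-1}gg'$, so that $gg'=g'g[g,g']$. Modulo $P_3$, the second coordinates of $gg'$ and $g'g$ are $b+b'+aa'^p$ and $b+b'+a'a^p$, and multiplying on the right by $(0,x)$ adds $x$. Hence
$$[(a,b,c),(a',b',c')]\equiv(0,\;aa'^p-a'a^p,\;*)\pmod{P_3}.\tag{3}$$
For $g=(0,b,c)$ and $g'=(a',b',c')$ we find $gg'=(a',b+b',c+c'+ba')$ and $g'g=(a',b+b',c+c')$, so
$$[(0,b,c),(a',b',c')]=(0,0,ba').\tag{4}$$
In particular $P_2/P_3$ is central in $P/P_3$.

## 6. The alternating forms $B_c$ and the class of $P$

The purpose of this section is to compute the radical of the form that (3) induces on $F$. It gives the class of $P$ here and the degrees on the second layer in Section 7. For $c\in F^*$ let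
$$B_c(a,a')=\mathrm{Tr}\bigl(c(aa'^p-a'a^p)\bigr).$$

**Lemma 4.** The radical of $B_c$ has order $p$, and equals $\mathbb F_p$ if $c\in\mathbb F_p^*$.

*Proof.* Let $c\in\mathbb F_p^*$. Since $\mathrm{Tr}$ is $\sigma$-invariant, $\mathrm{Tr}(a'a^p)=\mathrm{Tr}(\sigma^{-1}(a')a)$, so $B_c(a,a')=c\,\mathrm{Tr}\bigl(a(\sigma(a')-\sigma^{-1}(a'))\bigr)$. By nondegeneracy of the trace form, $a'$ lies in the radical iff $\sigma^2(a')=a'$. As $n$ is odd, $\langle\sigma^2\rangle=\langle\sigma\rangle$, so this says $a'\in\mathbb F_p$.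

For general $c$, Lemma 2 lets us write $c=t^{1+p}c_0$ with $t\in C$ and $c_0\in\mathbb F_p^*$. Then $B_c(a,a')=B_{c_0}(ta,ta')$, whose radical is $t^{-1}\mathbb F_p$. $\blacksquare$

**Lemma 5.** $\gamma_2(P)=P_2$, $\gamma_3(P)=P_3$ and $\gamma_4(P)=1$. So $P$ has class exactly $3$.

*Proof.* Since $P/P_2$ is abelian, $\gamma_2(P)P_3\le P_2$. If the inclusion were proper, some nontrivial character $\lambda_c$ of $P_2/P_3\cong F$ would be trivial on $\gamma_2(P)P_3/P_3$. By (3), $\varepsilon(B_c(a,a'))=1$ for all $a,a'$. As $\varepsilon$ is faithful on $\mathbb F_p$, this gives $B_c\equiv0$, with radical of order $q>p$, contradicting Lemma 4. So $\gamma_2(P)P_3=P_2$. As $P_3$ is central, $\gamma_3(P)=[\gamma_2(P)P_3,P]=[P_2,P]$, which is $P_3$ by (4). Then $P_3=\gamma_3(P)\le\gamma_2(P)$, so $\gamma_2(P)=P_2$. Finally $\gamma_4(P)=[P_3,P]=1$. $\blacksquare$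

## 7. Proof of Theorem A

We run through $\mathrm{Irr}(P)$ layer by layer and apply (1) each time.

**Step 1: characters over $1_P$ give $\mathrm{cd}(H)$, which consists of divisors of $n$ and contains $1$ and $n$.** $C$ is abelian and normal of index $n$ in $H$, so by Itô all degrees divide $n$. Let $\mu\in\mathrm{Irr}(C)$ be faithful. If $\sigma^i$ with $0<i<n$ fixes $\mu$, then $t^{p^i}=t$ for all $t\in C$, so $v\mid p^i-1$. But $0<p^i-1<p^{n-1}<v$, a contradiction. So the stabilizer of $\mu$ in $H$ is $C$, and $\mu^H$ is irreducible of degree $n$.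

**Step 2: nontrivial characters of $P/P_2$ give the degree $v$.** Here $t\in C$ sends $\lambda_c$ to $\lambda_{ct^{-1}}$, so the $C$-orbits correspond to the cosets $cC$, each containing an element $c_0\in\mathbb F_p^*$ by Lemma 2. We may take $\theta=\lambda_{c_0}$. Its stabilizer $T$ contains $B$ and meets $C$ trivially, so $T=T\cap CB=(T\cap C)B=B$. As $B$ is abelian and $|H:B|=v$, (1) gives the single degree $v$.

**Step 3: characters of $P/P_3$ nontrivial on $P_2/P_3$ give the degree $p^{(n-1)/2}v$.** Let $Q=P/P_3$ and let $\theta\in\mathrm{Irr}(Q)$ lie over $1\ne\lambda\in\mathrm{Irr}(P_2/P_3)$. Since $P_2/P_3$ is central in $Q$, $\theta$ restricts to it as $\theta(1)\lambda$. Here $t$ sends $\lambda_c$ to $\lambda_{ct^{-(1+p)}}$, and $t\mapsto t^{1+p}$ is bijective on $C$. So, as in Step 2, we may take $\lambda=\lambda_{c_0}$ with $c_0\in\mathbb F_p^*$, and then $I_H(\lambda)=B$.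

By (3), $\lambda([x,y])=\varepsilon(B_{c_0}(a,a'))$ when $x,y$ have first coordinates $a,a'$. By Lemma 4, the center of $Q/\ker\lambda$ is $Y/\ker\lambda$ with $Y=\{(a,b):a\in\mathbb F_p\}$. If $x\in Q\setminus Y$, there is $y$ with $\lambda([x,y])\ne1$, and
$$\theta(x)=\theta(x^y)=\theta(x[x,y])=\theta(x)\lambda([x,y])$$
forces $\theta(x)=0$. On $Y$ we have $\theta_Y=\theta(1)\nu$ with $\nu$ a linear character of $Y$ extending $\lambda$. From
$$1=\frac1{|Q|}\sum_{x\in Q}|\theta(x)|^2=\frac{|Y|\,\theta(1)^2}{|Q|}$$
we get $\theta(1)^2=|Q:Y|=q/p=p^{n-1}$, so $\theta(1)=p^{(n-1)/2}$, and $\theta$ is determined by $\nu$.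

Now the stabilizer. $B$ leaves $Y$ and $\ker\lambda$ invariant. It acts trivially on $Y/(P_2/P_3)\cong\mathbb F_p$. It acts trivially on $(P_2/P_3)/\ker\lambda$, because $\lambda$ is $B$-invariant and faithful on this quotient. As $|B|=n$ is prime to $p$, Lemma 1 shows that $B$ acts trivially on $Y/\ker\lambda$. So $\nu$ is $B$-invariant, hence so is $\theta$. Thus $B\le I_H(\theta)\le I_H(\lambda)=B$, where the second inclusion holds because $\theta$ determines $\lambda$. By (1) the degree is $p^{(n-1)/2}v$, and it occurs, since some $\theta$ lies over $\lambda$.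

As $\gamma_3(P)=P_3$, Steps 1–3 prove the statement on $\mathrm{cd}(G/\gamma_3(P))$.

**Step 4: over each nontrivial $\lambda_c\in\mathrm{Irr}(P_3)$ there is exactly one $\theta_c\in\mathrm{Irr}(P)$; it has degree $p^n$, and its stabilizer is that of $\lambda_c$.** The extensions of $\lambda_c$ to the abelian group $P_2$ are $\mu_{b,c}(0,y,z)=\varepsilon(\mathrm{Tr}(by+cz))$, $b\in F$. If $x=(0,y,z)$ and $g$ has first coordinate $a$, then by (4) $x^g=x[x,g]=(0,y,z+ya)$, so
$$\mu_{b,c}(x^g)=\mu_{b+ca,\,c}(x).$$
As $c\neq0$, $P$ permutes the $q$ extensions transitively, with stabilizer $P_2$. By Clifford's theorem $\theta_c=(\mu_{0,c})^P$ is irreducible of degree $|P:P_2|=q$. Any character of $P$ over $\lambda_c$ lies over some $\mu_{b,c}$, hence over $\mu_{0,c}$, hence equals $\theta_c$. Since $P_3$ is central, $\theta_c$ determines $\lambda_c$; by uniqueness $\lambda_c$ determines $\theta_c$. So $T_c:=I_H(\theta_c)=I_H(\lambda_c)$.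

**Step 5: the degrees over $\theta_c$ have the form $p^n\frac vk j$ with $j\mid n$.** An element $t\in C$ sends $\lambda_c$ to $\lambda_{ct^{-(p+2)}}$, so $T_c\cap C=K=\{t\in C:t^{p+2}=1\}$, cyclic of order $k$. It is normal in $H$, and $T_c/K$ embeds in $H/C\cong C_n$, so it is cyclic of order dividing $n$. For $\psi\in\mathrm{Irr}(T_c)$, Itô's theorem gives $\psi(1)\mid|T_c:K|$. Since $|H:T_c|=\frac{vn}{k\,|T_c:K|}$,
$$|H:T_c|\,\psi(1)=\frac vk\,j,\qquad j=\frac n{|T_c:K|}\,\psi(1).\tag{5}$$
This $j$ is an integer, and $n/j=|T_c:K|/\psi(1)$ is one too, so $j\mid n$. Let $J$ be the set of all $j$ that arise. By (1) and Step 4 the degrees of $G$ not coming from $G/\gamma_3(P)$ are the $p^n\frac vkj$ with $j\in J$.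

**Step 6: $1,m_0\in J$.** Take $c=1$. Then $B\le T_1$, so $T_1=(T_1\cap C)B=KB$ and $|T_1:K|=n$. With $\psi=1$, (5) gives $j=1$. Let $\kappa$ be a faithful linear character of $K$. As $\sigma$ acts on $K$ as $x\mapsto x^p$, the element $\sigma^i$ fixes $\kappa$ iff $p^i\equiv1\pmod k$, iff $m_0\mid i$. So the stabilizer of $\kappa$ in $B$ is $B_0=\langle\sigma^{m_0}\rangle=C_B(K)$, of index $m_0$ in $B$ since $m_0\mid n$. The stabilizer of $\kappa$ in $T_1$ is $KB_0=K\times B_0$, to which $\kappa$ extends. By Clifford's theorem an extension induces to $\psi\in\mathrm{Irr}(T_1)$ with $\psi(1)=|B:B_0|=m_0$, so $j=m_0$.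

**Step 7: no prime outside $\pi(m_0)$ divides any $j\in J$.** This is what keeps $\alpha_\Delta$ alive, and it must cover every $c\in F^*$, not only $c=1$. Let $r\mid n$ be a prime with $r\nmid m_0$, let $n_r$ be the $r$-part of $n$, and let $R=\langle\sigma^{n/n_r}\rangle$, the Sylow $r$-subgroup of $B$. As $m_0\mid n$ and $r\nmid m_0$, we have $m_0\mid n/n_r$, so $p^{n/n_r}\equiv1\pmod k$. The generator of $R$ acts on $C$ as the power map with exponent $p^{n/n_r}$. Therefore $R$ centralizes both $K$ and $C/C^k$, each cyclic of order $k$.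

*We may assume $R\le T_c$.* The $C$-orbit of $\lambda_c$ corresponds to $cC^{p+2}$, and $C^{p+2}=C^k$ because $\gcd(p+2,v)=k$. Write $c=tc_0$ with $t\in C$, $c_0\in\mathbb F_p^*$. For $\rho\in R$ we have $\rho(c)=\rho(t)c_0\in tC^kc_0=cC^k$, so $R$ permutes the set $cC^k$. Its size $v/k$ is prime to $r$, as $\gcd(n,v)=1$. An $r$-group acting on a set of size prime to $r$ has a fixed point. Replacing $c$ by this point replaces $T_c$ by a $C$-conjugate and does not change the numbers $j$ that arise from (5). So we may assume that $R$ fixes $c$.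

*Conclusion.* Since $T_c/K$ is cyclic, $KR\trianglelefteq T_c$, and $KR=K\times R$ is abelian. By Itô, $\psi(1)$ divides $|T_c:KR|=|T_c:K|/n_r$, which divides $n/n_r$ and so is prime to $r$. As $n_r$ divides $|T_c:K|$, the number $n/|T_c:K|$ is also prime to $r$. By (5), $r\nmid j$.

Since $j\mid n$, this shows $\pi(j)\subseteq\pi(m_0)$ for all $j\in J$. The degrees are now as stated.

**Step 8: the graph.** By Lemma 2, $\pi(n)$ and $\{p\}\cup\pi(v)$ are disjoint. Both are complete, because $n$ and $p^{(n-1)/2}v$ are degrees (note $(n-1)/2\ge1$). The degrees of $G/\gamma_3(P)$ give no edge between them, so these sets are the components $\pi_0,\pi_1$ of $\Delta(G/\gamma_3(P))$. Cross edges come only from the degrees $p^n\frac vkj$. Since $\pi(j)\subseteq\pi(m_0)$ and $j=m_0$ occurs, the cross edges are exactly those joining each $r\in\pi(m_0)$ to each vertex of $\{p\}\cup\pi(v/k)$.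

**Step 9: the diameter.** If $m_0=1$, the graph is disconnected. Let $m_0>1$. The graph is connected, and by Step 8 the vertices of $\pi_0$ with a neighbor in $\pi_1$ form $\beta=\pi(m_0)$, those of $\pi_1$ with a neighbor in $\pi_0$ form $\gamma=\{p\}\cup\pi(v/k)$, and the complements are $\alpha=\pi(n)\setminus\pi(m_0)$ and $\delta=\pi(v)\setminus\pi(v/k)$. Any two vertices are at distance at most $3$: on the same side they are adjacent, and from $u\in\pi_0$ to $w\in\pi_1$ we go through some $r\in\beta$ and $p$, omitting repetitions.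

If $\alpha$ and $\delta$ are both non-empty, a vertex of $\alpha$ has all its neighbors in $\pi_0$ and a vertex of $\delta$ all its neighbors in $\pi_1$. They are not adjacent and have no common neighbor, so their distance is $3$ and the diameter is $3$. If $\alpha=\emptyset$, every vertex of $\pi_0$ is adjacent to $p$, and so is every other vertex of $\pi_1$, so the diameter is at most $2$. If $\delta=\emptyset$, a vertex of $\beta$ is adjacent to every other vertex, and again the diameter is at most $2$. This proves Theorem A. $\blacksquare$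

## 8. The primes $5$ and $53$

**$p=5$, $n=3$.** Here $p(q-1)=620$ is prime to $3$, $v=31$, $p+2=7$, $k=1$, $m_0=1$. So $\mathrm{cd}(G)=\{1,\,3,\,31,\,5\cdot31,\,125\cdot31\}$. The class is $3$, but the third layer adds nothing: the graph has components $\{3\}$ and $\{5,31\}$. A third layer with $K=1$ does not help.

To find $k$ in general, note that modulo $p+2$ we have $p\equiv-2$, so
$$v\equiv\sum_{i<n}(-2)^i=\frac{2^n+1}3\pmod{p+2},\qquad k=\gcd\Bigl(p+2,\frac{2^n+1}3\Bigr),\tag{6}$$
and $m_0$ is the order of $-2$ modulo $k$.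

**$p=53$, $n=5$.** Modulo $5$, $53^5\equiv3^5\equiv3$, so $(\ast)$ holds. Here $p+2=5\cdot11$ and $(2^5+1)/3=11$, so $k=11$. As $(-2)^5=-32\equiv1\pmod{11}$ and $-2\not\equiv1$, $m_0=5$. Also $v=8042221=11\cdot731111$ and $11\nmid731111$, so $11\nmid v/k$. The prime $5$ is now joined to every vertex of $\{53\}\cup\pi(v)$ except $11$. But $\pi(n)=\pi(m_0)$, so $\alpha=\emptyset$ and the diameter is $2$: making $m_0$ use up all primes of $n$ destroys diameter $3$.

**$p=53$, $n=15$.** So we give $n$ a spare prime. Modulo $3$, $53^{15}\equiv2^{15}\equiv2$; modulo $5$, $53^{15}\equiv3^{15}\equiv3^3\equiv2$; so $(\ast)$ holds. Now $(2^{15}+1)/3=10923=11\cdot993$ is $\equiv3\pmod5$, so $k=11$, and again $m_0=5$. From $n=5$ and $53-1\equiv8\pmod{11}$ we know that $11$ divides $53^5-1$ exactly once. Since $(53^{15}-1)/(53^5-1)=1+53^5+53^{10}\equiv3\pmod{11}$, the prime $11$ divides $53^{15}-1$, and hence $v$, exactly once. Theorem A gives diameter $3$ with $\alpha_\Delta=\{3\}$, $\beta_\Delta=\{5\}$, $\delta_\Delta=\{11\}$: the example of Section 2.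

## 9. Proof of Corollary B: $p=6287$ and $n=165$

To get $|\beta_\Delta|=2$ we want $m_0=15$. The prime $331$ divides $2^{15}+1=32769=331\cdot99$, and $-2$ will turn out to have order $15$ modulo it. So we take $p\equiv-2\pmod{331}$, and we add the spare prime $11$ to $n$. The choice is $p=19\cdot331-2=6287$, $n=165=3\cdot5\cdot11$.

**$p$ is prime.** Since $83^2=6889>6287$, it suffices to divide by the primes up to $79$. The number is odd, and modulo $3,5,7,11,13,17,19,23,29,31,37,41,43,47,53,59,61,67,71,73,79$ it leaves the remainders $2,2,1,6,8,14,17,8,23,25,34,14,9,36,33,33,4,56,39,9,46$. Likewise $331$ is prime: it is divisible by none of $2,3,5,7,11,13,17$, and $19^2>331$.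

**Condition $(\ast)$.** Clearly $p\nmid165$. Modulo $3$, $p\equiv2$ and $p^{165}\equiv2$. Modulo $5$, $p\equiv2$ and $p^{165}\equiv2$, as $165\equiv1\pmod4$. Modulo $11$, $p\equiv6$ and $p^{165}\equiv6^5=7776\equiv-1$, as $165\equiv5\pmod{10}$. None of these is $1$, so $\gcd(165,p(q-1))=1$.

**$k=331$.** We have $p+2=6289=19\cdot331$, and use (6). Modulo $19$, $165\equiv3\pmod{18}$ gives $2^{165}\equiv8\not\equiv-1$, so $19\nmid v$. Modulo $331$, $2^{15}\equiv-1$ gives $2^{165}\equiv(-1)^{11}=-1$, so $331\mid v$.

**$m_0=15$.** Modulo $331$, $p\equiv-2$ and $(-2)^{15}=-2^{15}\equiv1$, so the order divides $15$. But $(-2)^3=-8$ and $(-2)^5=-32$ are not $\equiv1$, so it divides neither $3$ nor $5$, and it is $15$.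

**$331$ divides $v$ exactly once.** With $p=-2+331\cdot19$,
$$p^{15}-1\equiv(-2)^{15}+15\cdot(-2)^{14}\cdot19\cdot331-1=331\,(-99+285\cdot2^{14})\pmod{331^2}.$$
Here $2^{14}=16384\equiv165$ and $285\cdot165=47025\equiv23\pmod{331}$, so the bracket is $\equiv-76\not\equiv0$. Thus $331$ divides $p^{15}-1$ exactly once. The quotient $(p^{165}-1)/(p^{15}-1)=\sum_{i<11}p^{15i}\equiv11\not\equiv0\pmod{331}$, so $331$ divides $p^{165}-1$ exactly once. As $p-1\equiv-3\pmod{331}$, the same holds for $v$, and $331\nmid v/k$.

So $m_0=15>1$, $\pi(n)\setminus\pi(m_0)=\{11\}$ and $\pi(v)\setminus\pi(v/k)=\{331\}$. By Theorem A, $\Delta(G)$ has diameter $3$, $P$ has class $3$, and $\beta_\Delta=\{3,5\}$, $\alpha_\Delta=\{11\}$, $\delta_\Delta=\{331\}$. Only one prime is less than $3$, while $|\beta_\Delta|=2$. The answer to the Question is **no**. $\blacksquare$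

## 10. Prescribing $\alpha_\Delta$ and $\beta_\Delta$: proof of Theorem C

We follow the same recipe with arbitrary sets: make $m_0$ an integer $m$ with $\pi(m)=\mathcal B$, and let the primes of $\mathcal A$ be the spare primes of $n$. Two classical theorems are used. Zsigmondy's theorem: for every odd $m>3$ there is a prime $d$ such that $2$ has order exactly $2m$ modulo $d$ (the exceptional case $2^6-1$ is $m=3$). Dirichlet's theorem: a residue class prime to the modulus contains infinitely many primes. We write $v_d$ for the $d$-adic valuation, not to be confused with the number $v$.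

**Step 1: choose $m$ and $d$.** The aim is a prime $d$ modulo which $-2$ has order $m$. There are infinitely many odd $m>3$ with $\pi(m)=\mathcal B$, and different $m$ give different $d$, because $2m$ is the order of $2$ modulo $d$. As $\mathcal A$ is finite, we can choose $m$ so that $d\notin\mathcal A$. Since $2m\mid d-1$, we have $d>m$, hence $d\nmid m$, and $d>3$. As $2^{2m}\equiv1$ but $2^m\not\equiv1$, we get $2^m\equiv-1\pmod d$, so $(-2)^m=-2^m\equiv1$. Conversely, if $(-2)^i\equiv1$, squaring gives $2^{2i}\equiv1$, so $2m\mid2i$ and $m\mid i$. So $-2$ has order exactly $m$ modulo $d$.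

**Step 2: choose $n$, and compute the power of $d$ in $2^n+1$.** Put $n=m\prod_{a\in\mathcal A}a$. It is odd and prime to $d$, and $\pi(n)=\mathcal A\cup\mathcal B$. Let $e=v_d(2^m+1)\ge1$. As $n/m$ is odd and $-2^m\equiv1\pmod d$,
$$\frac{2^n+1}{2^m+1}=\sum_{i<n/m}(-2^m)^i\equiv\frac nm\not\equiv0\pmod d,$$
so $v_d(2^n+1)=e$.

**Step 3: choose $p$.** We require
$$p\equiv-2\pmod{d^{\,e+1}},\qquad p\equiv-1\pmod\ell\ \text{ for every prime }\ell\ne d\text{ dividing }n(2^n+1).$$
The moduli are pairwise coprime and the residues are units ($d$ is odd), so the Chinese remainder theorem and Dirichlet's theorem give infinitely many such primes $p>n$; they are odd. Fix one.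

**Step 4: $(\ast)$ holds.** As $p>n$, $p\nmid n$. If $\ell$ is a prime dividing $n$, then $\ell\ne d$ and $\ell$ is odd, so $p^n\equiv(-1)^n=-1\not\equiv1\pmod\ell$.

**Step 5: $k=d^e$ is the full $d$-part of $v$.** By (6), $k=\gcd(p+2,(2^n+1)/3)$. For a prime $\ell\ne d$ dividing $2^n+1$ we have $p+2\equiv1\pmod\ell$, so $\ell\nmid k$; hence $k$ is a power of $d$. Now $d^{e+1}\mid p+2$, while $v_d((2^n+1)/3)=e$ since $d\ne3$. So $k=d^e$. The congruence $v\equiv(2^n+1)/3$ holds modulo $p+2$, hence modulo $d^{e+1}$, so $v_d(v)=e$. Thus $d\nmid v/k$, and $\pi(v)\setminus\pi(v/k)=\{d\}$. This is why the congruence was imposed modulo $d^{e+1}$ and not only modulo $d$.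

**Step 6: $m_0=m$.** Modulo $d^e$ we have $p\equiv-2$, and $(-2)^m=-2^m\equiv1\pmod{d^e}$ because $d^e\mid2^m+1$. So the order of $p$ modulo $k$ divides $m$. Already modulo $d$ the order is $m$, so it is exactly $m$.

**Conclusion.** We have $m_0=m>1$, $\pi(n)\setminus\pi(m_0)=\mathcal A\ne\emptyset$ and $\pi(v)\setminus\pi(v/k)=\{d\}$. By Theorem A, $\Delta(G_{p,n})$ has diameter $3$, $P$ has class $3$, and
$$\beta_\Delta=\pi(m)=\mathcal B,\qquad\alpha_\Delta=\pi(n)\setminus\pi(m)=\mathcal A,\qquad\delta_\Delta=\{d\}.$$
This happens for infinitely many primes $p$. Since $\mathcal A$ and $\mathcal B$ may have any positive sizes, every pair $(|\alpha_\Delta|,|\beta_\Delta|)$ of positive integers occurs in class $3$, and no function of the class bounds $|\beta_\Delta|$. $\blacksquare$
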